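# Group identities and just-infinite $C^*$-algebras of locally finite groups

## 1. A group-ring element attached to a word

Let $v=x_{i_1}^{e_1}x_{i_2}^{e_2}\cdots x_{i_n}^{e_n}$, with $e_t=\pm1$, be a nontrivial reduced word in $x_1,\dots,x_k$, and let $P_l$ be its prefix of length $l$, for $0\le l\le n$. Fix a letter $x_i$ that occurs in $v$. For each position $t$ with $i_t=i$ put
$$f_t=\begin{cases}P_t & \text{if } e_t=1,\\ P_{t-1} & \text{if } e_t=-1.\end{cases}$$
For a group $\Gamma$ and a tuple $g\in\Gamma^k$ define
$$z_{v,i}(g)=\sum_{t:\,i_t=i}e_t\,f_t(g)\in\mathbb Z[\Gamma].\tag{1.1}$$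
(In the language of Fox calculus this is $\frac{\partial v}{\partial x_i}\,x_i$ evaluated at $g$: the Fox derivative has a term $P_{t-1}$ for $e_t=1$ and a term $-P_t$ for $e_t=-1$, and right multiplication by $x_i$ turns these into $P_t$ and $-P_{t-1}$.)

The element records how the value of $v$ changes when one argument is changed inside an abelian normal subgroup.

**Lemma 1.** Let $V$ be an abelian normal subgroup of a group $\Gamma$, written additively and viewed as a $\Gamma$-module by $\ell\cdot y=\ell y\ell^{-1}$. Let $\nu\in\Gamma^k$, let $y\in V$, and let $\nu'$ be obtained from $\nu$ by replacing $\nu_i$ with $\nu_iy$. Then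
$$v(\nu')=\big(z_{v,i}(\nu)\cdot y\big)\,v(\nu).$$

*Proof.* We show by induction on $l$ that $P_l(\nu')=y_lP_l(\nu)$ with $y_l=\sum_{t\le l,\ i_t=i}e_tf_t(\nu)\cdot y\in V$. For $l=0$ both sides are $1$. If the $l$-th letter is not $x_i^{\pm1}$, both prefixes are multiplied on the right by the same element, and $y_l=y_{l-1}$. If the $l$-th letter is $x_i$, then
$$P_l(\nu')=y_{l-1}P_{l-1}(\nu)\,\nu_i\,y=y_{l-1}P_l(\nu)\,y=y_{l-1}\big(P_l(\nu)\,y\,P_l(\nu)^{-1}\big)P_l(\nu),$$
and $f_l=P_l$. If it is $x_i^{-1}$, then $(\nu_iy)^{-1}=y^{-1}\nu_i^{-1}$ and
$$P_l(\nu')=y_{l-1}P_{l-1}(\nu)\,y^{-1}\nu_i^{-1}=y_{l-1}\big(P_{l-1}(\nu)\,y^{-1}P_{l-1}(\nu)^{-1}\big)P_l(\nu),$$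
and $f_l=P_{l-1}$, $e_l=-1$. Take $l=n$. $\square$

In particular, if $v(\nu)=v(\nu')=1$ for every $y\in V$, then $z_{v,i}(\nu)V=0$. A law that holds along a coset becomes an annihilator of a module.

*Example (powers).* For $v=x^d$ we get $z=g+g^2+\dots+g^d$. If $g$ has order exactly $d$, the $d$ group elements are distinct and $z\ne0$ over every field. If $g$ has smaller order this can fail: for $d=4$ and $g$ of order $2$, $z=2(1+g)$, which is zero in characteristic $2$. So some care is needed to have $z\ne0$.

*Example (commutators).* For $v=x_1^{-1}x_2^{-1}x_1x_2$ and the letter $x_1$, the positions are $t=1$ (with $e_1=-1$, $f_1=P_0=1$) and $t=3$ (with $e_3=1$, $f_3=P_3$). So $z=-1+g_1^{-1}g_2^{-1}g_1$, and $zV=0$ says that $g_1^{-1}g_2g_1$ centralizes $V$.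

*Example (the infinite dihedral group).* Let $D_\infty=\langle t,h: h^2=1,\ hth^{-1}=t^{-1}\rangle$. Every element of the coset $h\langle t\rangle$ is a reflection, so $v=x^2$ is trivial on that coset. Here $z=h+h^2=h+1$, and indeed $h+1$ kills $\langle t\rangle$, on which $h$ acts as $-1$.

We shall use $z$ to show that certain groups satisfy no identity at all. The plan is to let $z$ kill so many modules that a contradiction follows.

## 2. Just-infinite algebras, just-infinite groups, and the theorem

**Definition.** A $C^*$-algebra $A$ is *just-infinite* if it is infinite-dimensional and $A/I$ is finite-dimensional for every nonzero closed two-sided ideal $I$ of $A$.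

For a group $G$, $C^*(G)$ denotes its full group $C^*$-algebra. For amenable $G$, in particular for locally finite $G$, it coincides with the reduced algebra $C^*_r(G)$. We need only this: unitary representations of $G$ extend to $C^*(G)$, and $\mathbb C[G]$ embeds in $C^*(G)$, since the left regular representation is injective on $\mathbb C[G]$.

**Definition.** A group is *locally finite* if its finitely generated subgroups are finite, and *residually finite* if its finite-index normal subgroups intersect trivially. A group is *just-infinite* if it is infinite and every proper quotient is finite. It is *hereditary just-infinite* if it is infinite, residually finite, and every subgroup of finite index (including the group itself) is just-infinite.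

**Definition.** A group $G$ *satisfies a nontrivial identity* if there is a nontrivial element $w(x_1,\dots,x_n)$ of a free group such that $w(g_1,\dots,g_n)=1$ for all $g_1,\dots,g_n\in G$.

*Examples.* The group $\mathbb Z$ is hereditary just-infinite, but $C^*(\mathbb Z)=C(S^1)$ is not just-infinite: the functions vanishing on a closed arc form a nonzero ideal with infinite-dimensional quotient. The group $D_\infty$ is just-infinite: a nontrivial normal subgroup containing a reflection $s$ also contains $s\cdot tst^{-1}$, a nontrivial power of $t$, so in any case it contains a nontrivial power of $t$ and has finite index. The finite-index subgroups of $D_\infty$ are isomorphic to $\mathbb Z$ or $D_\infty$, so it is hereditary just-infinite. Neither group is locally finite. The group $\bigoplus_{\mathbb N}C_2$ is residually finite and locally finite but not just-infinite, since factoring out one summand leaves an infinite group.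

The following known results may be used.

(i) There exist (uncountably many) infinite, residually finite, locally finite groups $G$ with $C^*(G)$ just-infinite.

(ii) If $G$ is infinite, residually finite and locally finite and $C^*(G)$ is just-infinite, then $G$ is hereditary just-infinite.

(iii) No residually finite group of finite exponent is just-infinite.

The problem, from V. Belyaev, R. Grigorchuk, P. Shumyatsky, "On just-infiniteness of locally finite groups and their C*-algebras", arXiv:1606.07648 (2016), asks: does there exist an infinite, residually finite, locally finite group $G$ satisfying a nontrivial identity such that $C^*(G)$ is just-infinite? The answer is no.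

**Theorem A.** No infinite, residually finite, locally finite group $G$ with $C^*(G)$ just-infinite satisfies a nontrivial identity.

We prove more. Write $N\lhd_fG$ if $N$ is a normal subgroup of finite index in $G$, and $h\rho=(h_1\rho_1,\dots,h_k\rho_k)$ for tuples.

**Definition.** Let $K\lhd_fG$. A *coset identity on $K$* is a triple $(v,h,R)$ where $v$ is a nontrivial reduced word in $x_1,\dots,x_k$ (some $k\ge1$), $h\in K^k$, $R\lhd_fG$, $R\le K$, and $v(h\rho)=1$ for all $\rho\in R^k$.

*Example.* In $D_\infty$, the triple $(x^2,h,\langle t\rangle)$ is a coset identity on $K=D_\infty$, although $D_\infty$ does not satisfy $x^2=1$.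

**Theorem B.** Let $G$ be infinite, residually finite and locally finite with $C^*(G)$ just-infinite. Then there is $K\lhd_fG$ carrying no coset identity. Consequently:

1. no finite-index subgroup of $G$ satisfies a nontrivial identity;
2. if $\hat K$ is the closure of $K$ in the profinite completion $\hat G$, then for each $k\ge1$ the set of $k$-tuples in $\hat K^k$ that freely generate a free group of rank $k$ is comeagre. In particular $\hat G$ contains nonabelian free subgroups.

By (i), Theorem B is not vacuous.

**The existence of $K$ implies Theorem A and both consequences.** Suppose $H\le G$ has finite index and satisfies the nontrivial identity $w$. Choose $R\lhd_fG$ with $R\le H\cap K$. Then $(w,1,R)$ is a coset identity on $K$, which is impossible. This is consequence 1, and $H=G$ gives Theorem A.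

For consequence 2, recall that $\hat K$ is open in $\hat G$ and $\hat K\cap G=K$, because $\hat K$ is the kernel of $\hat G\to G/K$. For each of the countably many nontrivial reduced words $w$ in $x_1,\dots,x_k$, the set $Z_w=\{y\in\hat K^k:w(y)=1\}$ is closed. Suppose it had an interior point $y$. Then it would contain $yO^k$ for some open normal subgroup $O\le\hat K$ of $\hat G$. Since $K$ is dense in $\hat K$, there is $h\in K^k\cap yO^k$, and then $hO^k=yO^k\subseteq Z_w$. Now $O\cap G\lhd_fG$ and $O\cap G\le\hat K\cap G=K$, so $(w,h,O\cap G)$ would be a coset identity on $K$. Hence every $Z_w$ is closed and nowhere dense, and the complement of $\bigcup_wZ_w$ is comeagre. It consists exactly of the tuples that freely generate a free group of rank $k$. By Baire's theorem in the compact Hausdorff space $\hat K^k$ it is nonempty; $k=2$ gives the last sentence. $\square$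

So everything reduces to finding $K$. **From now on $G$ is as in Theorem B.** By (ii), $G$ is hereditary just-infinite, so every nontrivial normal subgroup of a finite-index subgroup $H$ has finite index in $H$.

## 3. Abelian, soluble and bounded-exponent laws

Some identities can be excluded at once. If $x^d$ is an identity of $G$, then $G$ has finite exponent, against (ii) and (iii). For commutator laws there is a short argument that we shall need in a stronger form.

**Lemma 2.** No finite-index subgroup $N$ of $G$ is residually nilpotent; that is, $\bigcap_i\gamma_i(N)\ne1$ for every such $N$.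

*Proof.* $N$ is just-infinite. If $N'=1$, then $N$ is infinite, abelian and locally finite; a nontrivial finite subgroup is normal and gives an infinite proper quotient, a contradiction. So $N'\neq1$ and $N/N'$ is finite. By local finiteness there is a finite subgroup $E\le N$ with $N=EN'$. A nilpotent group is generated by any subset that generates it modulo its derived group. Apply this to $N/\gamma_i(N)$: we get $N=E\gamma_i(N)$, hence $|N:\gamma_i(N)|\le|E|$ for all $i$. The descending chain $\gamma_i(N)$ has bounded index, so it becomes constant. If $\bigcap_i\gamma_i(N)=1$, then $\gamma_i(N)=1$ for some $i$ and $|N|\le|E|$, a contradiction. $\square$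

**Consequence for soluble groups.** No $N\lhd_fG$ is soluble. Otherwise its last nontrivial derived subgroup is characteristic in $N$, hence a nontrivial normal subgroup of $G$, hence of finite index, and it is abelian, against Lemma 2. So $G$ satisfies no solubility law.

## 4. Chief factors, and where a direct attack stops

For a general law one looks at finite quotients of $G$, one chief factor at a time.

**Definition.** Let $N\lhd_fG$. A *chief factor below $N$* is a quotient $A/B$ with $A,B\lhd_fG$, $B<A\le N$ and $A/B$ minimal normal in $G/B$.

It is either an elementary abelian $r$-group for a prime $r$ (an *$r$-chief factor*), or a product $\prod_{\omega\in X}S_\omega$ of isomorphic nonabelian simple groups. In the second case $G$ permutes the factors, that is, the set $X$, transitively by conjugation, with $fS_\omega f^{-1}=S_{f\omega}$, and $A$ acts trivially on $X$.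

*Examples.* In $D_\infty$ the chief factors below $\langle t\rangle$ are the groups $\langle t^a\rangle/\langle t^{ap}\rangle\cong C_p$, with $h$ acting by inversion. In the finite group $A_5\wr C_2$ the base group $A_5\times A_5$ is a minimal normal subgroup, and $X$ has two points, which are exchanged.

*Nonabelian chief factors.* If $G$ satisfies $v$, so does each $S_\omega$. We use the following theorem (with CFSG): G. A. Jones, Varieties and simple groups, J. Austral. Math. Soc. 17 (1974) 163–173: a nontrivial word is an identity in only finitely many finite nonabelian simple groups, up to isomorphism. So only finitely many $S$ occur. If a finite-index subgroup normalizes all the factors $S_\omega$, its action on all nonabelian chief factors has bounded exponent, and (iii) comes within reach; Section 9 does exactly this. The argument stops when the factors are permuted, because nothing has been said about the action on $X$.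

*Abelian chief factors.* Here Lemma 1 gives $zM=0$. But one module killed by $z$ is no contradiction. In $D_\infty$ with the coset identity $(x^2,h,\langle t\rangle)$, the element $z=h+1$ kills every chief factor below $\langle t\rangle$, for every prime $p$. The trivial module in odd characteristic is *not* killed, since $z$ acts on it as $2$. We would like to know that $z$ kills *all* irreducible modules, and knowledge of the chief factors alone does not give this. The hypothesis on $C^*(G)$ has to enter here.

*A second obstacle.* Suppose $z\in\mathbb Z[F]$, with $F$ finite, kills every irreducible $\bar{\mathbb F}_pF$-module. If $p\nmid|F|$, the group algebra is semisimple, so $z$ is zero in it. If $p$ divides $|F|$, we learn only that $z$ lies in the Jacobson radical: for $F=C_p=\langle g\rangle$ the nonzero element $1-g$ kills the only irreducible module in characteristic $p$. To get past this we enlarge the group. We make $z$ kill all irreducible modules of all finite quotients of $K$, and then build one on which $z$ visibly acts nontrivially, using a normal subgroup that is not a $p$-group.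

## 5. Every irreducible representation occurs: the use of $C^*(G)$

The next lemma is the only place where just-infiniteness of the algebra, and not only of the group, is used.

**Lemma 3 (transfer).** Let $(\Pi_j)_{j\in\mathbb N}$ be finite-dimensional unitary representations of $G$ with finite image such that for each $N\lhd_fG$ only finitely many $j$ satisfy $N\le\ker\Pi_j$. Let $E\le G$ be finite and $\tau\in\mathrm{Irr}(E)$. Then $\tau$ occurs in $\Pi_j|_E$ for all but finitely many $j$.

*Proof.* Suppose $\tau$ does not occur in $\Pi_j|_E$ for $j$ in an infinite set $I$. Let $\Lambda=\bigoplus_{j\in I}\Pi_j$, and let $e_\tau\in\mathbb C[E]\subset\mathbb C[G]\subset C^*(G)$ be the central idempotent of $\mathbb C[E]$ belonging to $\tau$. Then $e_\tau\ne0$ and $\Lambda(e_\tau)=0$. So $\ker\Lambda$ is a nonzero closed ideal, and $C^*(G)/\ker\Lambda$ is finite-dimensional. A finite-dimensional $C^*$-algebra has only finitely many irreducible representations up to equivalence, and every irreducible constituent of every $\Pi_j$ with $j\in I$ factors through this quotient. Hence only finitely many irreducible representations of $G$, up to equivalence, occur in the $\Pi_j$ with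 $j\in I$, and each has finite image. Let $N\lhd_fG$ be the intersection of their kernels. Then $N\le\ker\Pi_j$ for all $j$ in the infinite set $I$, a contradiction. $\square$

Representations with finite image are unitary for a suitable inner product, so this condition will not be mentioned again.

## 6. Shortest coset identities

This section makes $z$ nonzero and finds sections of chief factors killed by $z$. In a shortest *identity* $v$, each shorter word $s$ is nontrivial at some tuple, but different words may need different tuples. With coset identities one can pass to smaller cosets and treat all shorter words at once.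

**Lemma 4.** Suppose $K\lhd_fG$ carries a coset identity, and let $(v,h,R)$ be one with $n=|v|$ minimal. Then $n\ge2$, $v$ is cyclically reduced, and there is $g\in hR^k$ such that $s(g)\ne1$ for every nontrivial reduced word $s$ in $x_1,\dots,x_k$ of length $<n$. Moreover $v(g\rho)=1$ for all $\rho\in R^k$.

*Proof.* If $n=1$, then $h_iR=\{1\}$ for some $i$, impossible since $R$ is infinite. If $v=x^{-1}v'x$ is reduced with $x=x_i^{\pm1}$, then $v'\ne1$, and $v'$ is trivial wherever $v$ is, so $(v',h,R)$ is a shorter coset identity, a contradiction.

List the nontrivial reduced words of length $<n$ as $s_1,\dots,s_r$. Put $g^{(0)}=h$ and $R_0=R$. Given $g^{(j)}\in K^k$ and $R_j\lhd_fG$ with $R_j\le K$, the triple $(s_{j+1},g^{(j)},R_j)$ is not a coset identity on $K$, by minimality. So there is $g^{(j+1)}\in g^{(j)}R_j^k$ with $s_{j+1}(g^{(j+1)})\ne1$. By residual finiteness choose $R_{j+1}\lhd_fG$ with $R_{j+1}\le R_j$ and $s_{j+1}(g^{(j+1)})\notin R_{j+1}$. For every $y\in g^{(j+1)}R_{j+1}^k$ we have $s_{j+1}(y)\equiv s_{j+1}(g^{(j+1)})$ modulo $R_{j+1}$, so $s_{j+1}(y)\ne1$. The tuple $g=g^{(r)}$ lies in $g^{(j)}R_j^k$ for every $j$, so all $s_j(g)\neq1$. Finally $g\in hR^k$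 gives $gR^k=hR^k$, so $v(g\rho)=1$ for all $\rho\in R^k$. $\square$

**The elements $z$ and $\mathcal A$.** In the situation of Lemma 4, fix a letter $x_i$ occurring in $v$ and take the $f_t$ of Section 1.

The lengths of the $f_t$ are pairwise distinct. Indeed $f_t$ has length $t$ or $t-1$, so equality for $t<t'$ forces $t'=t+1$, $e_t=1$, $e_{t'}=-1$, that is, adjacent letters $x_ix_i^{-1}$ in the reduced word $v$. The lengths $0$ and $n$ do not both occur: that would mean $e_1=-1$, $e_n=1$ and $v=x_i^{-1}\cdots x_i$, which is not cyclically reduced. So for $t\ne t'$ the word $f_t^{-1}f_{t'}$ is, up to inversion, a block of consecutive letters of $v$ of length between $1$ and $n-1$. It is reduced and shorter than $v$, so by Lemma 4 its value at $g$ is not $1$. Hence the elements $f_t(g)$ are pairwise distinct in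
$$F:=\langle g_1,\dots,g_k\rangle\le K,$$
which is finite by local finiteness. Put
$$z=\sum_{t:\,i_t=i}e_tf_t(g)\in\mathbb Z[F],\qquad \mathcal A=\{f_t(g)^{-1}f_{t'}(g):t<t',\ i_t=i_{t'}=i\}\subset K\setminus\{1\},\qquad m=|\mathcal A|.$$
The image of $z$ in $\mathbb F[F]$ is nonzero for every field $\mathbb F$, because its coefficients are $\pm1$ on distinct group elements. If $m=0$, then $z=\pm f_t(g)$ has a single term, and all conditions below on elements of $\mathcal A$ are vacuous.

**Lemma 5.** In the situation of Lemma 4, let $A/B$ be a chief factor below $R$, $\bar G=G/B$, $M=A/B$. Let $\bar N\le\bar G$ with $\bar G=M\bar N$, put $Y=M\cap\bar N$, and let $\Phi\le Y$ with $\Phi\lhd\bar N$ be such that $V=Y/\Phi$ is abelian. Then $\bar N/Y\cong G/A$ acts on $V$ by conjugation, making $V$ a $G$-module, and $zV=0$.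

*Proof.* Since $M\lhd\bar G$, we have $Y\lhd\bar N$ and $\bar N/Y\cong\bar G/M\cong G/A$. The group $Y$ acts trivially by conjugation on its abelian quotient $V$, so the action is well defined. As $\bar G=M\bar N$, we can choose $\nu_j\in\bar N\cap\bar g_jM$ for $j=1,\dots,k$. Let $y\in Y$, and let $\nu'$ be $\nu$ with $\nu_i$ replaced by $\nu_iy$. Because $A\le R$, both $\nu$ and $\nu'$ are images of tuples in $gR^k$, so $v(\nu)=v(\nu')=1$. Apply Lemma 1 in $\Gamma=\bar N/\Phi$ with the abelian normal subgroup $V$: we get $\sum_te_tf_t(\nu)\cdot y=0$ in $V$. The elements $f_t(\nu)\in\bar N$ and $f_t(g)\in G$ have the same image in $G/A$, so they act on $V$ in the same way. $\square$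

The simplest use is $\bar N=\bar G$, $Y=M$, $\Phi=1$ for an abelian chief factor $M$ below $R$: then $zM=0$.

The last lemma of this section says when $z$ does *not* kill a module. It is used once with homogeneous components and once with weight spaces.

**Lemma 6.** In the situation of Lemma 4, let $F$ act linearly on a vector space $U=\bigoplus_{c\in\mathcal C}U_c$ and act on the set $\mathcal C$ so that $fU_c=U_{fc}$ for $f\in F$. If there is $c\in\mathcal C$ with $U_c\ne0$ and $ac\ne c$ for all $a\in\mathcal A$, then $zU\ne0$.

*Proof.* If $f_t(g)c=f_{t'}(g)c$ with $t<t'$, then $f_t(g)^{-1}f_{t'}(g)\in\mathcal A$ fixes $c$, which is excluded. So the $f_t(g)c$ are pairwise distinct. For $0\ne u\in U_c$ the nonzero vectors $f_t(g)u$ lie in distinct summands, hence $zu=\sum_te_tf_t(g)u\ne0$. $\square$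

## 7. From complex to modular representations

Lemma 3 is about complex representations, but the modules killed by $z$ live in characteristic $p$. Brauer characters connect the two.

For each prime $r$ fix a maximal ideal above $r$ in the ring of algebraic integers of $\mathbb C$. Its residue field is $\bar{\mathbb F}_r$, and reduction identifies complex roots of unity of order prime to $r$ with those of $\bar{\mathbb F}_r^\times$. An element of a finite group is $r$-regular if its order is prime to $r$. The Brauer character of a finite-dimensional $\bar{\mathbb F}_rH$-module ($H$ finite) assigns to an $r$-regular element the sum of its eigenvalues lifted to $\mathbb C$. All Brauer characters are taken with respect to this identification. The standard facts we use are: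

- Brauer characters determine composition factors.
- The character of a complex representation, restricted to $r$-regular elements, is the Brauer character of its reduction.
- Every irreducible $\bar{\mathbb F}_rE$-module ($E$ finite) is a composition factor of the reduction of some $\tau\in\mathrm{Irr}(E)$.
- Brauer characters of induced modules are given by the usual formula for induced characters.

*Example.* For $S_3$ and $r=3$ the $3$-regular classes are those of $1$ and $(12)$. The complex character of degree $2$ has values $2,0$ there, equal to $(1,1)+(1,-1)$. So its reduction has the trivial and the sign module as composition factors.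

A finite group is $p$-soluble if it has a normal series in which each factor is a $p$-group or a $p'$-group; soluble groups are $p$-soluble. We use the *Fong–Swan theorem* (Serre, *Linear Representations of Finite Groups*, Thm 38; Navarro, *Characters and Blocks of Finite Groups*, Thm 10.1): if $H$ is finite and $p$-soluble, every irreducible $p$-Brauer character of $H$ is the restriction to $p$-regular elements of some $\chi\in\mathrm{Irr}(H)$.

**Lemma 7.** In the situation of Lemma 4, let $p_j$ $(j\in\mathbb N)$ be primes, $\Pi_j$ representations of $G$ as in Lemma 3, and $W_j$ finite-dimensional $\bar{\mathbb F}_{p_j}K$-modules with finite image such that (on a common finite quotient of $K$) the Brauer character of $W_j$ equals the character of $\Pi_j|_K$ on $p_j$-regular elements.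

- (0) For each finite $E\le K$ and all but finitely many $j$, every irreducible $\bar{\mathbb F}_{p_j}E$-module is a composition factor of $W_j|_E$.

If moreover $zW_j=0$ for all $j$, then:

- (1) the primes $p_j$ are not pairwise distinct;
- (2) if all $p_j=p$, then $z$ kills every irreducible finite-dimensional $\bar{\mathbb F}_pK$-module with finite image.

*Proof.* (0) By Lemma 3, applied to each of the finitely many $\tau\in\mathrm{Irr}(E)$, for almost all $j$ every $\tau\in\mathrm{Irr}(E)$ occurs in $\Pi_j|_E$. A $p_j$-regular element of $E$ has $p_j$-regular image in any quotient, so on such elements the Brauer character of $W_j|_E$ equals the character of $\Pi_j|_E$. Hence $W_j|_E$ has the same composition factors as the reduction of $\Pi_j|_E$. Among these are all composition factors of the reductions of all $\tau\in\mathrm{Irr}(E)$, and these include every irreducible $\bar{\mathbb F}_{p_j}E$-module.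

(1) If the $p_j$ are pairwise distinct, then $p_j\nmid|F|$ for large $j$, and $\bar{\mathbb F}_{p_j}F$ is semisimple. By (0) with $E=F$, all its irreducible modules occur in $W_j|_F$ for large $j$, so it acts faithfully on $W_j$. But the nonzero image of $z$ in it kills $W_j$, a contradiction.

(2) Let $U$ be such a module, with kernel $N$ of finite index in $K$. By local finiteness choose a finite $E\le K$ with $F\le E$ and $EN=K$. Then $U|_E$ is irreducible, so by (0) it is a composition factor of some $W_j|_E$. As $z\in\mathbb Z[E]$ kills $W_j$, it kills $U$. $\square$

## 8. The choice of $K$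

**Case I:** below every $N\lhd_fG$ there is a nonabelian chief factor.

- **I.1:** for every $N\lhd_fG$ there is a nonabelian chief factor below $N$ on whose set $X$ of simple factors $N$ acts nontrivially. Put $K=G$.
- **I.2:** otherwise there is $N\lhd_fG$ that normalizes every simple factor of every nonabelian chief factor below $N$. Put $K=N'''$. Since $N$ is not soluble (Section 3), $N'''\neq1$; it is normal in $G$, so $K\lhd_fG$.

**Case II:** there is $K\lhd_fG$ such that all chief factors below $K$ are abelian. The property passes to all $N\lhd_fG$ with $N\le K$. For such $N$ let $\pi(N)$ be the set of primes dividing orders of chief factors below $N$. If $N_1\le N_2$, then $\pi(N_1)\subseteq\pi(N_2)$.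

- **II.a:** $\pi(N)$ is infinite for all such $N$.
- **II.b:** some $\pi(N)$ is finite. Replace $K$ by some $N$ with $|\pi(N)|$ minimal. Then $\pi(N)=\pi(K)=:\pi$ is finite and the same for all $N\lhd_fG$ with $N\le K$.

These cases are exhaustive, since Case II is the negation of Case I. In each case we assume that $K$ carries a coset identity and derive a contradiction. In all cases except I.2, let $(v,h,R)$, $g,F,z,\mathcal A,m$ be as in Section 6.

## 9. Case I.2: nonabelian factors that are not permuted

Here $z$ is not needed; the bounded-exponent argument of Section 4 works. We use the *Schreier conjecture* (via CFSG): for $S$ finite nonabelian simple, $\mathrm{Out}(S)$ is soluble, of derived length $\le3$. Let $(v,h,R)$ be a coset identity on $K=N'''$.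

**Step 1: only finitely many simple groups occur.** Let $A/B=\prod S_\omega$ be a nonabelian chief factor below $R\le K\le N$. Then $N$ normalizes each $S_\omega$, and conjugation gives $c:N\to\mathrm{Aut}(S_\omega)$. Because $\mathrm{Out}(S_\omega)$ has derived length at most $3$,
$$c(K)=c(N''')\le\mathrm{Aut}(S_\omega)'''\le\mathrm{Inn}(S_\omega).$$
Also $c(A)=\mathrm{Inn}(S_\omega)\cong S_\omega$. Since $h\in K^k$, it follows that $c(hA^k)=\mathrm{Inn}(S_\omega)^k$. Since $A\le R$, the word $v$ is trivial on $hA^k$. So $v$ is an identity of $S_\omega$, and by Jones's theorem only finitely many simple groups occur as $S_\omega$ in nonabelian chief factors below $R$.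

**Step 2: bounded exponent.** Let $D$ be the set of elements of $R$ that centralize all nonabelian chief factors below $R$. It is an intersection of normal subgroups of $G$, so $D\lhd G$. Since $R\le N$ normalizes all the $S_\omega$, the group $R/D$ embeds in a product of groups $\mathrm{Aut}(S)$ with $S$ from a finite list. So $R/D$ has finite exponent. If $D=1$, then $R$, which is residually finite and just-infinite, has finite exponent, contradicting (iii). So $D\ne1$ and $D\lhd_fG$.

**Step 3: contradiction.** By Case I there is a nonabelian chief factor $A/B$ below $D$. It is also below $R$, so $A\le D$ centralizes the nonabelian group $A/B$, a contradiction.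

## 10. Case I.1: nonabelian factors that are permuted

Now $K=G$. We extract modules from nonabelian chief factors, use Lemma 7 to let $z$ kill all irreducible modules in one characteristic $p$, and then use the permutation action on $X$ to build an irreducible module not killed by $z$.

**Step 1: a family with distinct permutation kernels.** We want representations to which Lemma 3 applies. Apply I.1 successively to $N_j=R\cap\kappa_1\cap\dots\cap\kappa_j$, starting with $N_0=R$. We get nonabelian chief factors $M_j=A_j/B_j=\prod_{\omega\in X_j}S_\omega$ below $R$, where $\kappa_j\lhd_fG$ is the kernel of $G$ on $X_j$, such that $N_j\not\le\kappa_{j+1}$, while $N_j\le\kappa_l$ for $l\le j$. So the $\kappa_j$ are pairwise distinct. A given $N\lhd_fG$ lies in only finitely many $\kappa_j$, because $G/N$ has finitely many subgroups.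

**Step 2: an abelian section of $M_j$ permuted like $X_j$.** A nonabelian $M_j$ is not a module, so we pass to a local subgroup that has a nontrivial abelian quotient. Fix $j$ and drop it from the notation. Let $S\cong S_\omega$ and $T\in\mathrm{Syl}_2(S)$. By the *Feit–Thompson theorem* (finite groups of odd order are soluble), $T\neq1$; and $N_S(T)/T$ has odd order, so $N_S(T)$ is soluble and nontrivial. Hence there is a prime $p$ dividing $|N_S(T):N_S(T)'|$; choose it depending only on the isomorphism type of $S$. (For $S=A_5$: $T$ is a Klein four-group, $N_S(T)=A_4$, with abelianization $C_3$, so $p=3$.)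

Let $T_M=\prod T_\omega\in\mathrm{Syl}_2(M)$ with $T_\omega\in\mathrm{Syl}_2(S_\omega)$, let $\bar G=G/B$ and $\bar N=N_{\bar G}(T_M)$. By the Frattini argument $\bar G=M\bar N$, and
$$Y:=M\cap\bar N=\prod_{\omega}Y_\omega,\qquad Y_\omega=N_{S_\omega}(T_\omega).$$
Put $\Phi=Y'Y^p=\prod Y_\omega'Y_\omega^p$, where $Y^p$ is generated by $p$-th powers. It is characteristic in $Y$, hence normal in $\bar N$. Then $V=Y/\Phi=\bigoplus_\omega E_\omega$ with $E_\omega=Y_\omega/Y_\omega'Y_\omega^p\ne0$. By Lemma 5, $V$ is an $\mathbb F_p[G/A]$-module with $zV=0$.

Since $\bar N$ permutes the groups $T_\omega=T_M\cap S_\omega$ and $Y_\omega=Y\cap S_\omega$ as it permutes $X$, and $M$ acts trivially on $X$, the group $G$ permutes the $E_\omega$ as it permutes $X$. This action is transitive. Fix $\omega\in X$. Then $V\cong\mathrm{Ind}_{G_\omega}^GE_\omega$, where the stabilizer $G_\omega$ acts on $E_\omega$ through the stabilizer $\bar N_\omega$ of $\omega$ in $\bar N$.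

**Step 3: lifting to characteristic zero.** Fong–Swan needs a $p$-soluble group, so we check that $G_\omega$ acts on $E_\omega$ through a soluble one. If an element of $\bar N_\omega$ induces on $S_\omega$ the inner automorphism by $s\in S_\omega$, then, since it normalizes $T_\omega$, we have $s\in N_{S_\omega}(T_\omega)=Y_\omega$. So it acts on $E_\omega$ as conjugation by an element of $Y_\omega$, that is, trivially. Hence the image $\Delta$ of $G_\omega$ in $GL(E_\omega)$ is a quotient of a subgroup of $\mathrm{Out}(S_\omega)$, and is soluble by the Schreier conjecture.

Let $E^\circ\le E_\omega\otimes\bar{\mathbb F}_p$ be an irreducible $\Delta$-submodule, let $\varepsilon\in\mathrm{Irr}(\Delta)$ be a Fong–Swan lift, and put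
$$\Pi=\mathrm{Ind}_{G_\omega}^G\varepsilon,\qquad W=\mathrm{Ind}_{G_\omega}^GE^\circ\le V\otimes\bar{\mathbb F}_p.$$
Everything factors through $G/A$, since $A$ acts trivially on $V$. By the induction formula the Brauer character of $W$ is the restriction of the character of $\Pi$. Moreover $zW=0$ because $zV=0$, and $\ker\Pi\le\bigcap_{y\in G}yG_\omega y^{-1}=\kappa$.

Doing this for every $j$ gives $\Pi_j,W_j,p_j$. If $N\lhd_fG$ and $N\le\ker\Pi_j$, then $N\le\kappa_j$, which happens for finitely many $j$ only. So the hypotheses of Lemma 7 hold with $K=G$ and $zW_j=0$. Pass to a subsequence on which the $p_j$ are pairwise distinct or constant. Pairwise distinct primes are impossible by Lemma 7(1). So we may assume $p_j=p$ for all $j$, and Lemma 7(2) gives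
$$z\text{ kills every irreducible finite-dimensional }\bar{\mathbb F}_pG\text{-module with finite image.}\tag{10.1}$$

**Step 4: each $1\neq a\in G$ moves many points of $X_j$ for large $j$.** This prepares a subset of $X_j$ that is moved by every element of $\mathcal A$. First, infinitely many irreducible complex representations of $G$ with finite image are nontrivial at $a$. Indeed, for $N\lhd_fG$ with $a\notin N$, the irreducible representations of $G/N$ trivial at $a$ are those of $G/N\langle a^G\rangle$, so
$$\sum_{\tau\in\mathrm{Irr}(G/N),\ \tau(a)\ne1}(\dim\tau)^2=|G/N|-|G/N\langle a^G\rangle|\ge\tfrac12|G/N|,$$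
and this is unbounded as $N$ shrinks.

Choose $3m+1$ pairwise inequivalent such representations. Let $N$ be the intersection of their kernels, and let $E\ni a$ be a finite subgroup with $EN=G$. Their restrictions to $E$ are irreducible and pairwise inequivalent. The permutation representations $\mathbb C[X_j]$ have kernels $\kappa_j$, so Lemma 3 applies to them by Step 1. For all large $j$, all $3m+1$ restrictions occur in $\mathbb C[X_j]|_E$. On each of them $1-a\neq0$, so $1-a$ has rank at least $3m+1$ on $\mathbb C[X_j]$. This rank is $|X_j|$ minus the number of cycles of $a$ (fixed points included), and so is at most the number of points moved by $a$. Thus $a$ moves at least $3m+1$ points of $X_j$ for all large $j$.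

**Step 5: a subset moved by all of $\mathcal A$.** By Step 4 fix $j$ such that every $a\in\mathcal A$ moves at least $3m+1$ points of $X=X_j$. Choose points $\omega_a$ $(a\in\mathcal A)$ one after another with
$$a\omega_a\ne\omega_a,\qquad \omega_a\ne b\omega_b\ \text{ and }\ a\omega_a\ne\omega_b\ \text{ for all previously treated } b.$$
Each previous $b$ excludes at most the two points $b\omega_b$ and $a^{-1}\omega_b$, so at most $2(m-1)$ moved points are excluded, and the choice is possible. Put $\mathcal Y=\{\omega_a:a\in\mathcal A\}$. Then $a\omega_a\notin\mathcal Y$: it differs from $\omega_a$; from $\omega_b$ for $b$ treated before $a$; and from $\omega_b$ for $b$ treated after $a$, since then $\omega_b\ne a\omega_a$ was required. So $a\mathcal Y\ne\mathcal Y$ for all $a\in\mathcal A$.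

**Step 6: an irreducible module not killed by $z$.** Let $M=A/B=\prod_{\omega\in X}S_\omega$ be this chief factor. Its simple factor $S$ is not a $p$-group, so it has a nontrivial irreducible module $\theta$ over $\bar{\mathbb F}_p$: otherwise $S$ would act unipotently on its regular module and be a $p$-group. Fix isomorphisms $S_\omega\cong S$ and let $\Theta$ be the $M$-module
$$\Theta=\bigotimes_{\omega\in\mathcal Y}\theta\otimes\bigotimes_{\omega\notin\mathcal Y}1,$$
which is irreducible because $\bar{\mathbb F}_p$ is algebraically closed. Let $U$ be a simple quotient of $\mathrm{Ind}_M^{G/B}\Theta$. By Frobenius reciprocity $\mathrm{Hom}_M(\Theta,U)\ne0$. By Clifford's theorem $U|_M$ is the direct sum of its homogeneous components $U_{\Theta'}$. Here $U_\Theta\ne0$, and $fU_{\Theta'}=U_{f\Theta'}$ for $f\in G$, where $\mu\in M$ acts on $f\Theta'$ as $f^{-1}\mu f$ does on $\Theta'$. The group $S_\omega$ acts nontrivially on $f\Theta$ exactly when $f^{-1}S_\omega f=S_{f^{-1}\omega}$ acts nontrivially on $\Theta$, that is, when $\omega\in f\mathcal Y$. Since $a\mathcal Y\ne\mathcal Y$, we get $a\Theta\not\cong\Theta$ for all $a\in\mathcal A$. Lemma 6, with $\mathcal C$ the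 set of isomorphism classes of irreducible $\bar{\mathbb F}_pM$-modules, gives $zU\ne0$. But $U$ is irreducible with finite image, so this contradicts (10.1). Case I.1 is finished.

## 11. Case II: preparations with abelian chief factors

Now all chief factors below $K$ are abelian. For every $B\lhd_fG$ with $B\le K$ the finite group $K/B$ is soluble, since a $G$-chief series from $K$ to $B$ has abelian factors.

To use Lemma 7 we need infinitely many chief factors with distinct centralizers in $K$. The next lemma produces noncentral chief factors of prescribed primes.

**Lemma 8.** Let $N\lhd_fG$, $N\le K$, and let $\sigma$ be a set of primes such that $N$ centralizes every $r$-chief factor below $N$ with $r\notin\sigma$. Then there is $L\lhd_fG$, $L\le N$, with $\pi(L)\subseteq\sigma$.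

*Proof.* Let $L=\bigcap_i\gamma_i(N)\lhd G$. By Lemma 2, $L\neq1$, so $L\lhd_fG$. Let $A/B$ be a chief factor below $L$ and let $r\notin\sigma$. We show $r\nmid|A/B|$.

The finite group $N/B$ has a series of normal subgroups, coming from $G$-chief factors below $N$, whose factors are $r'$-groups or $r$-groups centralized by $N$. We claim that a finite group $H$ with such a series has a normal $r$-complement, that is, a normal $r'$-subgroup of $r$-power index. Use induction on the length; the trivial group is clear. Let $Z$ be the lowest nontrivial term, and let $C/Z$ be the normal $r$-complement of $H/Z$. If $Z$ is an $r'$-group, then so is $C$, and $C$ is the required subgroup. If $Z$ is a central $r$-group, then by Schur–Zassenhaus $Z$ has a complement in $C$. As $Z$ is central, $C=Z\times O_{r'}(C)$. The subgroup $O_{r'}(C)$ is characteristic in $C\lhd H$, hence normal in $H$, and its index $|H:C|\,|Z|$ is a power of $r$. This proves the claim.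

So $N/B$ has a normal $r$-complement $D/B$. The group $N/D$ is a finite $r$-group, hence nilpotent, so $L\le D$. Thus $r\nmid|L/B|$ and $r\nmid|A/B|$. $\square$

**Lifting an abelian chief factor.** Let $M=A/B$ be an $r$-chief factor below $K$. We construct a representation $\Pi$ of $G$ and an $\bar{\mathbb F}_rK$-module $W$ as in Lemma 7. Let $M^\circ$ be an irreducible submodule of $(M\otimes\bar{\mathbb F}_r)|_K$. Since $B$ centralizes $A/B$, the group $K/C_K(M^\circ)$ is a quotient of $K/B$, hence soluble. Let $\lambda\in\mathrm{Irr}(K/C_K(M^\circ))$ be a Fong–Swan lift of $M^\circ$, and put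
$$\Pi=\mathrm{Ind}_K^G\lambda,\qquad W=\bigoplus_{y\in G/K}M^{\circ\,y},$$
where $M^{\circ\,y}$ is $M^\circ$ with $\ell\in K$ acting as $y^{-1}\ell y$. Since $\ell ym=y(y^{-1}\ell y)m$, it is isomorphic to the submodule $yM^\circ$ of $(M\otimes\bar{\mathbb F}_r)|_K$. As $\Pi|_K=\bigoplus_y\lambda^y$, the Brauer character of $W$ is the restriction of the character of $\Pi|_K$; both factor through the finite quotient of $K$ by $\bigcap_yyC_K(M^\circ)y^{-1}$. Three properties are needed.

**(α)** *For finite $E\le K$, every composition factor of $W|_E$ is one of $(M\otimes\bar{\mathbb F}_r)|_E$; and if $zM=0$, then $zW=0$.* Both hold because each $M^{\circ\,y}$ is isomorphic to a submodule of $(M\otimes\bar{\mathbb F}_r)|_K$, and $z\in\mathbb Z[F]$ with $F\le K$.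

**(β)** *If $N\lhd_fG$ and $N\le\ker\Pi$, then $N\cap K\le C_K(M)$.* Replacing $N$ by $N\cap K$, we may take $N\le K$. Then $N\le\ker\lambda$, as $\lambda$ is a constituent of $\Pi|_K$. An element of $N$ with $r$-regular image in $K/C_K(M^\circ)$ has Brauer character value $\lambda(1)=\dim M^\circ$ on $M^\circ$. This value is a sum of $\dim M^\circ$ roots of unity, so all of them are $1$, and so are the eigenvalues. The element acts diagonalizably, hence trivially on $M^\circ$. So the image of $N$ in $K/C_K(M^\circ)$ has no nontrivial $r$-regular element, and is a normal $r$-subgroup. A finite $r$-group has nonzero fixed points on $M^\circ$, and by normality these form a $K$-submodule, which is all of $M^\circ$. So $N$ acts trivially on $M^\circ$. It follows that $C_M(N)\otimes\bar{\mathbb F}_r=C_{M\otimes\bar{\mathbb F}_r}(N)\neq0$. Since $C_M(N)$ is a $G$-submodule of the irreducible $\mathbb F_rG$-module $M$, $C_M(N)=M$.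

**(γ)** *If $M_1,M_2$ are $r$-chief factors below $K$ such that $(M_1\otimes\bar{\mathbb F}_r)|_K$ and $(M_2\otimes\bar{\mathbb F}_r)|_K$ have a common constituent $T$, then $C_K(M_1)=C_K(M_2)$.* Each $M_l|_K$ is semisimple by Clifford's theorem and stays semisimple after tensoring with $\bar{\mathbb F}_r$, since $\mathbb F_r$ is perfect. So $T$ embeds in both modules. The group $N=C_K(M_1)\lhd G$ acts trivially on $T$, which embeds in $M_2\otimes\bar{\mathbb F}_r$. As in (β), $C_{M_2}(N)\neq0$ is a $G$-submodule, so it is $M_2$, and $N\le C_K(M_2)$. By symmetry equality holds.

**Families.** Let $(M_j)$ be chief factors below $R$ with pairwise distinct $C_K(M_j)$, and let $\Pi_j,W_j$ be as constructed. For each $N\lhd_fG$ only finitely many $j$ satisfy $N\cap K\le C_K(M_j)$, as $G/(N\cap K)$ has finitely many subgroups. By (β), the $\Pi_j$ satisfy the hypothesis of Lemma 3. By Lemma 5 with $\bar N=\bar G$, $Y=M_j$, $\Phi=1$, we have $zM_j=0$, so $zW_j=0$ by (α). Thus Lemma 7 applies, including parts (1) and (2).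

## 12. Case II.a: infinitely many primes

We build a family with pairwise distinct primes. Suppose $M_1,\dots,M_j$ with primes $p_1,\dots,p_j$ have been chosen (possibly $j=0$). Put
$$N=R\cap\bigcap_{l\le j}C_G(M_l)\lhd_fG,\qquad\sigma=\{p_1,\dots,p_j\}.$$
If $N$ centralized every $r$-chief factor below $N$ with $r\notin\sigma$, Lemma 8 would give $L\lhd_fG$, $L\le K$, with finite $\pi(L)$, against II.a. So there is an $r$-chief factor $M_{j+1}$ below $N$ with $p_{j+1}:=r\notin\sigma$ that is not centralized by $N$. As $N\le C_K(M_l)$ for $l\le j$ and $N\not\le C_K(M_{j+1})$, we obtain chief factors $M_j$ below $R$ with pairwise distinct primes and pairwise distinct $C_K(M_j)$. Lemma 7(1) gives a contradiction.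

## 13. Case II.b: two primes play against each other

Here $\pi=\pi(N)$ for all $N\lhd_fG$ with $N\le K$, and $\pi$ is finite. One prime $p\in\pi$ will give that $z$ kills all irreducible modules in characteristic $p$. A second prime $q$ will give a chief factor $Q$ with enough characters with values in $\bar{\mathbb F}_p^\times$ to violate this.

**Step 1: two primes and two families.** $\pi\ne\varnothing$ since $K$ is infinite and residually finite. If $\pi=\{p\}$, then $K/B$ is a finite $p$-group for every $B\lhd_fG$ with $B\le K$. By residual finiteness these $B$ intersect trivially, so $K$ is residually nilpotent, contradicting Lemma 2. So choose $p\ne q$ in $\pi$.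

Let $r\in\{p,q\}$ and let $N\lhd_fG$ with $N\le R$. If $N$ centralized every $r$-chief factor below $N$, Lemma 8 with $\sigma=\{\text{primes}\ne r\}$ would give $L\lhd_fG$, $L\le K$, with $r\notin\pi(L)$, against $\pi(L)=\pi$. So there is an $r$-chief factor below $N$ not centralized by $N$. Taking $N=R\cap\bigcap_{l\le j}C_G(M_l)$ successively, as in Section 12, we obtain for each $r\in\{p,q\}$ infinitely many $r$-chief factors $M_j$ below $R$ with pairwise distinct $C_K(M_j)$.

**Step 2: the prime $p$.** Lemma 7(2), applied to the $p$-family, gives
$$z\text{ kills every irreducible finite-dimensional }\bar{\mathbb F}_pK\text{-module with finite image.}\tag{13.1}$$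

**Step 3: the prime $q$.** We look for a $q$-chief factor on which every $a\in\mathcal A$ moves a lot. Let $(M_j)$ be the $q$-family and let $a\in\mathcal A$. Since $a\ne1$, $\langle a^G\rangle\lhd_fG$, and $\langle a^G\rangle\le K$. If $a\in C_K(M_j)$, then $\langle a^G\rangle\le C_K(M_j)$, which happens for only finitely many $j$. Pick $m$ members $M_{j_1},\dots,M_{j_m}$ on which $a$ acts nontrivially. For each $l$ the semisimple module $(M_{j_l}\otimes\bar{\mathbb F}_q)|_K$ has a constituent $T_l$ on which $a$ is nontrivial. By (γ) the $T_l$ are pairwise nonisomorphic.

Let $N=\bigcap_lC_K(M_{j_l})$, and let $E\le K$ be finite with $a\in E$ and $EN=K$. Then the $T_l|_E$ are irreducible and pairwise nonisomorphic. By Lemma 7(0), for all large $j$ every $T_l|_E$ is a composition factor of $W_j|_E$, hence of $(M_j\otimes\bar{\mathbb F}_q)|_E$ by (α). In a basis adapted to a composition series, $a-1$ is block triangular, so its rank is at least the sum of its ranks on the composition factors, hence at least $m$. Therefore $[M_j,a]=(a-1)M_j$ satisfies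
$$|[M_j,a]|\ge q^m\ge2^m>m$$
for all large $j$. As $\mathcal A$ is finite, for some $j$ the chief factor $Q:=M_j=A/B$ satisfies $|[Q,a]|>m$ for all $a\in\mathcal A$ simultaneously.

**Step 4: a character moved by all of $\mathcal A$.** Let $\hat Q=\mathrm{Hom}(Q,\bar{\mathbb F}_p^\times)$ with $(f\chi)(x)=\chi(f^{-1}xf)$ for $f\in K$. Since $q\ne p$, $|\hat Q|=|Q|$. A character is fixed by $a$ exactly when it is trivial on $(a^{-1}-1)Q$, written additively. Since $a^{-1}-1=-(a-1)a^{-1}$, this subgroup is $(a-1)Q=[Q,a]$. So $|C_{\hat Q}(a)|=|Q|/|[Q,a]|$, that is,
$$|\hat Q:C_{\hat Q}(a)|=|[Q,a]|>m.$$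
The $m$ subgroups $C_{\hat Q}(a)$, $a\in\mathcal A$, each contain fewer than $|\hat Q|/m$ elements, so they do not cover $\hat Q$. (If $m=0$ there is nothing to avoid.) Pick $\chi$ outside all of them. Then $a\chi\ne\chi$ for all $a\in\mathcal A$.

**Step 5: contradiction.** Let $U$ be a simple quotient of $\mathrm{Ind}_Q^{K/B}\chi$ over $\bar{\mathbb F}_p$. Since $q\ne p$, $U|_Q$ is the direct sum of its weight spaces $U_{\chi'}$, $\chi'\in\hat Q$. By Frobenius reciprocity $U_\chi\neq0$, and $fU_{\chi'}=U_{f\chi'}$ for $f\in K$. Lemma 6 with $\mathcal C=\hat Q$ gives $zU\ne0$. But $U$ is an irreducible finite-dimensional $\bar{\mathbb F}_pK$-module with finite image, so this contradicts (13.1).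

All cases are contradictory. So the subgroup $K$ chosen in Section 8 carries no coset identity. Together with the reduction in Section 2 this proves Theorem B and Theorem A. $\blacksquare$
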